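# A locally compact space that is $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded, in ZFC

## 1. Taking one point out of $\beta\omega$

Start with the Stone space $\beta\omega$ of the algebra $\mathcal P(\omega)$. Its points are the ultrafilters on $\omega$, its basic clopen sets are $[S]=\{q: S\in q\}$ for $S\subset\omega$, each $n\in\omega$ is identified with the principal ultrafilter at $n$, and $\omega^*=\beta\omega\setminus\omega$. Fix $p\in\omega^*$ and let $X=\beta\omega\setminus\{p\}$. This is an open subspace of a compact Hausdorff space, so it is locally compact Hausdorff. Which subsets of $X$ have compact closure in $X$?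

The answer depends only on whether $p$ is in the closure. For any compact Hausdorff space $K$, any $p\in K$ and any $D\subset K\setminus\{p\}$, with closures taken in $K$,
$$D\text{ has compact closure in }K\setminus\{p\}\iff p\notin\overline D. \tag{1}$$
Indeed the closure of $D$ in $K\setminus\{p\}$ is $\overline D\setminus\{p\}$. If $p\notin\overline D$, this is $\overline D$, a closed subset of $K$, hence compact. If $p\in\overline D$, then $\overline D\setminus\{p\}$ contains $D$ and is not closed in $K$, so it is not compact.

Let us test three kinds of countable sets in $X=\beta\omega\setminus\{p\}$.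

The set $\omega$ is dense in $\beta\omega$, so $p\in\overline\omega$, and the closure of $\omega$ in $X$ is not compact. Note that $\omega$, being countable and discrete, is second countable.

Next take nowhere dense sets. A set that contains some $n\in\omega$ has nonempty interior, since $n$ is isolated; and every subset of $\omega^*$ is nowhere dense, since $\omega$ is open and dense. So the countable nowhere dense sets are exactly the countable $D\subset\omega^*\setminus\{p\}$, and by (1) all of them have compact closure in $X$ if and only if $p$ is in the closure of no countable subset of $\omega^*\setminus\{p\}$.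

Some $p$ fail this. Partition $\omega$ into infinite sets $S_0,S_1,\dots$, choose $q_k\in\omega^*$ with $S_k\in q_k$, and let $p$ be an accumulation point of $\{q_k:k\in\omega\}$. Since $[S_k]$ contains only $q_k$ among these points, $p$ is none of the $q_k$; and $p\in\omega^*$, as $\omega^*$ is closed. So $\{q_k\}$ is a countable nowhere dense set whose closure in $X$ is not compact.

Let us give names to what we tested. Countable sets may be finite.

**Definition.** Let $X$ be a $T_1$ space and let $P$ be a property of subspaces of $X$. The space $X$ is *$P$-bounded* if every subspace of $X$ with property $P$ has compact closure in $X$. Here $\omega N$ means "countable nowhere dense" and $C_2$ means "second countable". The space $X$ is *$\omega$-bounded* if every countable subset of $X$ has compact closure in $X$.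

A compact space has all three properties. The ordinal $\omega_1$ is $\omega$-bounded without being compact: a countable subset lies in some compact interval $[0,\alpha]$. The space $\beta\omega\setminus\{p\}$ is never $\omega$-bounded and never $C_2$-bounded, with $\omega$ as witness in both cases, and it is $\omega N$-bounded exactly for those $p$ that avoid the closures of countable subsets of $\omega^*\setminus\{p\}$.

An $\omega$-bounded space is $\omega N$-bounded by definition. It is also $C_2$-bounded: a second countable $S$ has a countable dense subset $S'$, and $\overline S=\overline{S'}$. The problem asks whether these two consequences together can fail to give $\omega$-boundedness back: *is there, in ZFC alone, a locally compact Hausdorff space that is both $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded?* It comes from István Juhász, Lajos Soukup and Zoltán Szentmiklóssy, "Between countably compact and $\omega$-bounded", arXiv:1406.7805 (2014). The known result is that such a space exists if $\mathfrak b=\mathfrak c$. Here $\mathfrak c=|\mathbb R|$, and $\mathfrak b$ is the least size of a family in $\omega^\omega$ with no upper bound in the order $\le^*$, where $h\le^*g$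 means that $h(m)\le g(m)$ for all but finitely many $m$.

The answer is yes; the proof uses no assumption beyond ZFC.

## 2. Fattening the points of $\omega$: the algebra $RO(2^\omega)^\omega$

We keep the shape "compact space minus one point, with a countable dense set". In $\beta\omega\setminus\{p\}$ the property $C_2$ fails because the countable dense set consists of isolated points. The same thing rules out any example built on isolated points: if $X$ is $C_2$-bounded and $A\subset X$ is countable, the isolated points of $Y=\overline A$ all belong to $A$, so they form a countable discrete set, which is second countable and therefore has compact closure.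

So replace each $n\in\omega$ by a crowded space (one without isolated points). The first thing to try is the Cantor set: take $X=\beta(\omega\times2^\omega)\setminus\{p\}$ with $p$ in the remainder. This fails at once. The subspace $\omega\times2^\omega$ is itself second countable, and it is dense, so its closure in $X$ is not compact. We need a crowded separable space in which second countable subspaces are small. This is achieved by passing from clopen sets of $2^\omega$ to regular open sets.

**Definition.** A set $U\subset2^\omega$ is *regular open* if $U=\operatorname{int}\overline U$. The regular open sets form a complete Boolean algebra $RO(2^\omega)$ with $U\wedge V=U\cap V$, $\bigvee_iU_i=\operatorname{int}\overline{\bigcup_iU_i}$ and $\neg U=\operatorname{int}(2^\omega\setminus U)$.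

The join is not the union. For $x\in2^\omega$ the set $2^\omega\setminus\{x\}$ is open but not regular open, and the clopen sets missing $x$ have join $1$. A subset $E$ of a Boolean algebra is *dense* if its members are nonzero and every nonzero element has a member of $E$ below it. The nonempty clopen sets are a countable dense subset of $RO(2^\omega)$.

**Definition.** Throughout,
$$B=RO(2^\omega),\qquad C=B^\omega,\qquad Z=\mathrm{St}(B),\qquad K=\mathrm{St}(C).$$
Elements of $C$ are sequences $c=(c(n))_{n\in\omega}$ with coordinatewise operations, points of $K$ are ultrafilters on $C$, and $[c]=\{q\in K:c\in q\}$ for $c\in C$. For $S\subset\omega$, $e_S\in C$ is $1$ on coordinates in $S$ and $0$ elsewhere; $e_n=e_{\{n\}}$. Put $X_0=\bigcup_n[e_n]$.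

With the two-element algebra in place of $B$ this would be $\beta\omega$, with $X_0=\omega$. Now each isolated point has become a clopen copy $[e_n]$ of $Z$.

To state the results we recall a few cardinals. A space has *countable spread* if all its discrete subspaces are countable; second countable spaces are examples. The *Lindelöf number* $L(X)$ is the least infinite $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$; thus $L(X)=\omega$ means Lindelöf. $w(X)$ is the weight, and $L(X)\le w(X)$ for infinite weight. Finally $\mathfrak d$ is the least size of a family $\mathcal G\subset\omega^\omega$ such that every $h\in\omega^\omega$ satisfies $h\le^*g$ for some $g\in\mathcal G$. It is uncountable: given $g_0,g_1,\dots$, the function $h(m)=1+\max_{k\le m}g_k(m)$ is below none of them.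

**Theorem 1 (ZFC).** There is $p\in K$ such that $X=K\setminus\{p\}$ is locally compact Hausdorff, $\omega N$-bounded and $C_2$-bounded, but not $\omega$-bounded.

**Theorem 2 (ZFC).**

* (a) $p$ can be chosen so that moreover every nowhere dense Lindelöf subspace of $X$ with countable spread has compact closure in $X$. Every first countable subspace of $X$ is discrete.
* (b) There are exactly $2^{\mathfrak c}$ homeomorphism types of separable locally compact Hausdorff spaces that are $\omega N$-bounded and $C_2$-bounded but not $\omega$-bounded.
* (c) If $X$ is any locally compact Hausdorff space in which every countable discrete subspace has compact closure (in particular, if $X$ is $C_2$-bounded) and $L(X)<\mathfrak d$, then $X$ is $\omega$-bounded. So every space as in the problem satisfies $L(X)\ge\mathfrak d$. The spaces of Theorem 1 satisfy $\mathfrak d\le L(X)\le w(X)\le\mathfrak c$.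

## 3. Extremal disconnectedness kills convergent sequences

**Definition.** A space is *extremally disconnected* (ED) if the closure of every open set is open.

For example, $\beta\omega$ is ED: if $U$ is open, then $U\cap\omega$ is dense in $U$, so $\overline U=\overline{U\cap\omega}=[U\cap\omega]$. The convergent sequence $\omega+1$ is not ED, since the closure of the set of even numbers is that set together with $\omega$, which is not open.

**Lemma 3.**

* (a) $K$ is compact Hausdorff, ED, without isolated points, $|C|=\mathfrak c$ and $w(K)\le\mathfrak c$.
* (b) $X_0$ is open and dense in $K$, each $[e_n]$ is clopen and homeomorphic to $Z$, $Z$ has a countable $\pi$-base $\{P_i:i\in\omega\}$ of nonempty clopen sets, and there is a countable $Q\subset X_0$ dense in $K$.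
* (c) $K$ has no nontrivial convergent sequences.
* (d) Every first countable subspace of $K$ is discrete. Every second countable subspace of $K$ is countable, discrete and nowhere dense.

(A $\pi$-base is a family of nonempty open sets such that every nonempty open set contains a member.)

*Proof.* **(a)** This part records the algebra. A regular open subset of $2^\omega$ is the union of the clopen sets it contains, and there are countably many clopen sets, so $|B|\le2^\omega=\mathfrak c$ and $|C|\le\mathfrak c^\omega=\mathfrak c$; the elements $e_S$ show $|C|\ge\mathfrak c$. The sets $[c]$ form a base of $K$, so $w(K)\le\mathfrak c$. $C$ is complete, with joins taken coordinatewise. $C$ is atomless: if $c\ne0$, some $c(n)$ is a nonempty open set, and replacing $c(n)$ by a smaller nonempty clopen set gives an element strictly between $0$ and $c$. An isolated point $q$ would give $\{q\}=[c]$ with $c$ an atom, so there is none.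

For ED, let $U=\bigcup_{c\in\mathcal C}[c]$ be open and $s=\bigvee\mathcal C$. Then $\overline U\subset[s]$. If $[s]\setminus\overline U\ne\emptyset$, it contains $[d]$ for some $d$ with $0\ne d\le s$; since $[d]$ misses $U$, $d\wedge c=0$ for all $c\in\mathcal C$. Then $s\wedge\neg d$ is an upper bound of $\mathcal C$ strictly below $s$, a contradiction. So $\overline U=[s]$ is open.

**(b)** This part finds the countable dense set. $X_0$ is open, and dense because every nonzero $c\in C$ has some $c\wedge e_n\ne0$. Ultrafilters on $C$ containing $e_n$ correspond to ultrafilters on $\{c\in C:c\le e_n\}\cong B$; under the resulting homeomorphism $[e_n]\cong Z$, the set $[c]\cap[e_n]$ corresponds to the clopen subset of $Z$ given by $c(n)$. Let $\{b_i:i\in\omega\}$ enumerate the nonempty clopen subsets of $2^\omega$, and let $P_i\subset Z$ be the clopen set given by $b_i$. Since the $b_i$ are dense in $B$, the $P_i$ form a $\pi$-base of $Z$. Choose one point in each copy of each $P_i$ in each $[e_n]$, and let $Q$ be the set of these points. It is dense in $X_0$, hence in $K$.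

**(c)** Suppose $x_n\to x$ with all $x_n$ and $x$ distinct. Choose recursively open $V_n\ni x_n$ such that $\overline{V_n}$ misses the closed set
$$\overline{V_0}\cup\dots\cup\overline{V_{n-1}}\cup\{x\}\cup\{x_m:m>n\}.$$
This is possible by regularity: $x_n\notin\overline{V_i}$ for $i<n$ by the choice of $V_i$, and $\{x\}\cup\{x_m:m>n\}$ is compact and omits $x_n$. Then $E=\bigcup_nV_{2n}$ and $O=\bigcup_nV_{2n+1}$ are disjoint open sets. Since $O$ is open, $\overline E\cap O=\emptyset$. By ED, $\overline E$ is open, so also $\overline E\cap\overline O=\emptyset$. But $x\in\overline E\cap\overline O$, a contradiction.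

**(d)** Let $Y\subset K$ be first countable, and suppose $y\in Y$ is not isolated in $Y$. Let $N_0\supset N_1\supset\dots$ be a local base at $y$ in $Y$. Each $N_k$ is infinite, because a finite neighborhood of $y$ in a $T_1$ space would make $y$ isolated. So we can choose $y_k\in N_k\setminus\{y,y_0,\dots,y_{k-1}\}$, and $y_k\to y$ contradicts (c). Hence $Y$ is discrete. A second countable subspace is first countable, so it is discrete, and a second countable discrete space is countable.

Finally, let $S\subset K$ be discrete and suppose $U=\operatorname{int}\overline S\ne\emptyset$. Take $s\in S\cap U$ and an open $V\subset U$ with $V\cap S=\{s\}$. Since $V$ is open and contained in $\overline S$, $V\subset\overline{V\cap S}=\{s\}$. So $s$ is isolated in $K$, contradicting (a). $\square$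

The last sentence of Theorem 2(a) follows from Lemma 3(d).

## 4. Two conditions on the point $p$

After Lemma 3(d), a second countable subspace of $K\setminus\{p\}$ is countable and nowhere dense, so only countable nowhere dense sets remain to be handled. These split into a part inside the dense open set $X_0$ and a part in its closed nowhere dense complement.

**Proposition 4.** Suppose $p\in K\setminus X_0$ satisfies

* (R) $p\notin\overline D$ for every $D\subset X_0$ that is nowhere dense in $K$;
* (W) $p\notin\overline D$ for every countable $D\subset K\setminus(X_0\cup\{p\})$.

Then $X=K\setminus\{p\}$ is as required in Theorem 1.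

*Proof.* $X$ is open in $K$, so it is locally compact Hausdorff. Let $D\subset X$ be countable and nowhere dense in $X$. As $X$ is open in $K$, $D$ is nowhere dense in $K$. By (R) for $D\cap X_0$ and (W) for $D\setminus X_0$, $p\notin\overline D$, and (1) says that $D$ has compact closure in $X$. So $X$ is $\omega N$-bounded. By Lemma 3(d), $X$ is then $C_2$-bounded. Finally, the countable set $Q\subset X_0\subset X$ is dense in $X$, and $X$ is not compact, since otherwise $X$ would be closed in $K$ and $p$ would be isolated. So $X$ is not $\omega$-bounded. $\square$

We now have to build an ultrafilter $p$ on $C$ that contains no $e_n$ and satisfies (R) and (W). Note that (R) concerns all nowhere dense subsets of $X_0$, of any size.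

## 5. Van Douwen's linked families and condition (R)

For (R) we want to assign to each nowhere dense $D\subset X_0$ an element $u_D\in C$ with $[u_D]\cap D=\emptyset$, and to put all $u_D$ into $p$. So the $u_D$ must have nonzero finite meets. Could we do this inside one copy of $Z$? That is, can we assign to each closed nowhere dense $E\subset Z$ a clopen $U(E)\subset Z\setminus E$ so that all finite intersections are nonempty? No: by compactness some $z$ would lie in every $U(E)$, but $Z$ is crowded, so $\{z\}$ is closed nowhere dense and $z\notin U(\{z\})$. What can be had in one copy is $n$-linkedness for each fixed $n$, and we have infinitely many copies in which to let $n$ grow.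

**Lemma 5 (van Douwen's linked families).** For each $n\ge1$ one can assign to every closed nowhere dense $E\subset Z$ a clopen $U_n(E)\subset Z\setminus E$ such that $U_n(E_1)\cap\dots\cap U_n(E_k)\ne\emptyset$ whenever $k\le n$ and $E_1,\dots,E_k$ are closed nowhere dense.

*Definition of $U_n(E)$.* Let $f_E(j)=\min\{i:P_i\subset P_j\setminus E\}$, which exists because $P_j\setminus E$ is nonempty open. Put $s_0(E)=0$,
$$s_{m+1}(E)=\max\big(\{s_m(E)\}\cup\{f_E(j):j\le s_m(E)\}\big),\qquad U_n(E)=\bigcup_{j\le s_{n-1}(E)}P_{f_E(j)}.$$
This is a finite union of clopen sets disjoint from $E$.

*The case $n=2$ by hand.* Let $f_{E_1}(0)\le f_{E_2}(0)$ and $j_1=f_{E_1}(0)$. Then $P_{j_1}\subset U_2(E_1)$. Since $j_1\le f_{E_2}(0)\le s_1(E_2)$, the set $P_{f_{E_2}(j_1)}$ is one of the pieces of $U_2(E_2)$, and it is contained in $P_{j_1}$. So it lies in both. The trick is to serve first the set with the *smaller* value of $f$; the other set has prepared a response to all indices up to its own larger value.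

*Proof in general.* Given $E_1,\dots,E_k$ with $k\le n$, put $j_0=0$. Suppose that after $m<k$ steps distinct indices $i_1,\dots,i_m$ have been chosen, and
$$j_m\le s_m(E_i)\quad\text{for all remaining indices }i;$$
this is true for $m=0$. Among the remaining $i$ let $i_{m+1}$ minimize $f_{E_i}(j_m)$, and put $j_{m+1}=f_{E_{i_{m+1}}}(j_m)$. For every $i$ that still remains, $j_{m+1}\le f_{E_i}(j_m)\le s_{m+1}(E_i)$, the last step because $j_m\le s_m(E_i)$. So the recursion continues up to $m=k$.

By the definition of $f$, $P_{j_{m+1}}\subset P_{j_m}$. Moreover $P_{j_{m+1}}\subset U_n(E_{i_{m+1}})$, because $j_m\le s_m(E_{i_{m+1}})\le s_{n-1}(E_{i_{m+1}})$, using $m\le k-1\le n-1$. Hence $\emptyset\ne P_{j_k}\subset\bigcap_{i}U_n(E_i)$. $\square$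

**The filter $F_0$.** Let $D\subset X_0$ be nowhere dense in $K$, and let $D_n\subset Z$ be its trace on $[e_n]\cong Z$; it is nowhere dense. Define $u_D\in C$ by $u_D(0)=0$ and, for $n\ge1$, $u_D(n)=$ the element of $B$ corresponding to the clopen set $U_n(\overline{D_n})$. Since $[u_D]\cap[e_n]$ corresponds to $u_D(n)$ and $D\subset X_0$,
$$[u_D]\cap D=\emptyset,\qquad\text{so } u_D\in p\ \text{ implies }\ p\notin\overline D. \tag{2}$$
By Lemma 5, $u_{D^1}\wedge\dots\wedge u_{D^k}$ is nonzero at every coordinate $n\ge k$, for all $k\ge1$ and all $D^1,\dots,D^k$. Let $F_0$ be the filter on $C$ generated by all $u_D$ and all $e_{\omega\setminus m}$, $m\in\omega$. Then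
$$\text{every element of }F_0\text{ is nonzero at all but finitely many coordinates.} \tag{3}$$
Every ultrafilter $p\supset F_0$ contains no $e_n$, so $p\in K\setminus X_0$, and satisfies (R) by (2).

## 6. Condition (W): one witness is too few, $n$-linked witnesses suffice

Does an arbitrary ultrafilter $p\supset F_0$ satisfy (W)? No, for the reason seen in $\beta\omega$. Partition $\omega$ into infinite sets $S_0,S_1,\dots$. By (3), $F_0\cup\{e_{S_k}\}$ generates a proper filter; let $d_k$ be an ultrafilter containing it, and let $p$ be an accumulation point of $\{d_k:k\in\omega\}$. All $d_k$ lie in the closed set $\bigcap_{u\in F_0}[u]$, so $p$ does too: $p\supset F_0$. Since $[e_{S_k}]$ contains no $d_j$ with $j\ne k$, $p$ is none of the $d_k$. So $p$ satisfies (R) but not (W), and since $\{d_k\}\subset K\setminus X_0$ is countable and nowhere dense, $K\setminus\{p\}$ is not $\omega N$-bounded.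

So $p$ must be built with care, and $C$ suggests a recursion of length $\mathfrak c$. We cannot list all countable sets $D$: the map $q\mapsto\{S:e_S\in q\}$ sends $K$ onto $\beta\omega$, which has $2^{\mathfrak c}$ points by Pospíšil's theorem, so there are too many. But there are only $\mathfrak c^\omega=\mathfrak c$ sequences in $C$. If $D=\{d_n:n\ge1\}$ misses $p$, we can choose $u_n\in p$ with $u_n\notin d_n$. It would be enough to find a single $v\in p$ and finite sets $H_n\subset\omega$ with
$$v\le u_n\vee e_{H_n}\quad\text{for all }n\ge1. \tag{4}$$
For if $v\in d_n$ then $u_n\vee e_{H_n}\in d_n$; no $e_i$ is in $d_n$, so $e_{H_n}\notin d_n$, hence $u_n\in d_n$, a contradiction. So $[v]$ would be a neighborhood of $p$ missing $D$.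

The point where this stops is that such a $v$ may be incompatible with the filter already built. With the partition above, let $\mathcal T$ be the family of all $T\subset\omega$ such that $S_k\setminus T$ is finite for all but finitely many $k$. It is closed under finite intersections and its members are infinite, so by (3) $F_0\cup\{e_T:T\in\mathcal T\}$ generates a proper filter $F$. Let $R_n=\bigcup_{k\ge n}S_k\in\mathcal T$ and $u_n=e_{R_n}\in F$. If $v$ satisfies (4), its support $V=\{i:v(i)\ne0\}$ satisfies $V\subset R_n\cup H_n$ for all $n\ge1$, so $V\cap S_k\subset H_{k+1}$ is finite for every $k$. Then $T=\omega\setminus V\in\mathcal T$ and $e_T\wedge v=0$. So $v$ belongs to no proper filter extending $F$. A recursion that insists on (4) would have to keep away from such filters at all earlier stages, and we have no device for that.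

The way out is to ask for continuum many witnesses, each of which may fail, but which cannot fail often. Consider the following condition on $p$.

> (OK) For every sequence $(u_n)_{n\ge1}$ in $p$ there are $v_b\in p$ $(b\subset\omega)$ such that for all $n\ge1$ and distinct $b_1,\dots,b_n$ there is a finite $H\subset\omega$ with $v_{b_1}\wedge\dots\wedge v_{b_n}\le u_n\vee e_H$.

Only when $n$ of the witnesses are combined do we get below $u_n$, modulo finitely many coordinates.

**Lemma 6.** If $p\in K\setminus X_0$ satisfies (OK), then $p$ satisfies (W).

*Proof.* Let $D\subset K\setminus(X_0\cup\{p\})$ be countable and, without loss of generality, nonempty; write $D=\{d_n:n\ge1\}$, repeating points if $D$ is finite. Choose $u_n\in p$ with $u_n\notin d_n$, and take $v_b$ from (OK). Fix $n$. We claim that fewer than $n$ of the sets $b$ satisfy $v_b\in d_n$. Otherwise $v_{b_1},\dots,v_{b_n}\in d_n$ for some distinct $b_j$, so $u_n\vee e_H\in d_n$ for a finite $H$. As $d_n\notin X_0$, $e_H\notin d_n$, so $u_n\in d_n$, a contradiction. Hence only countably many $b$ satisfy $v_b\in d_n$ for some $n$. Since $\mathcal P(\omega)$ is uncountable, some $b$ has $[v_b]\cap D=\emptyset$, while $p\in[v_b]$.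 So $p\notin\overline D$. $\square$

It remains to build an ultrafilter $p\supset F_0$ with (OK).

## 7. Kunen's independent linked family

The witnesses $v_b$ will be read off from a family of subsets of $\omega$ that is linked in the index $b$ and independent in a second index $a$. A fresh $a$ will be spent each time a sequence $(u_n)$ is treated.

**Definition.** Let $S$ be the countably infinite set of pairs $(k,f)$ with $k\in\omega$ and $f:\mathcal P(k)\to\mathcal P(\mathcal P(k))$, where $k=\{0,\dots,k-1\}$. For $a,b\subset\omega$ and $n\ge0$ put
$$A^n_{a,b}=\{(k,f)\in S:\ |f(a\cap k)|\le n,\ b\cap k\in f(a\cap k)\}.$$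
Fix a bijection of $S$ with $\omega$ and regard $A^n_{a,b}$ as a subset of $\omega$.

Think of $(k,f)$ as a finite device which sees $a\cap k$ and answers with a list $f(a\cap k)$ of guesses for $b\cap k$. It belongs to $A^n_{a,b}$ if its list has length at most $n$ and contains $b\cap k$. For instance, let $k=1$, $f(\emptyset)=\{\emptyset,\{0\}\}$ and $f(\{0\})=\{\emptyset\}$. If $0\notin a$, the list has length $2$ and contains everything: $(1,f)\in A^2_{a,b}\setminus A^1_{a,b}$ for all $b$. If $0\in a$, then $(1,f)\in A^1_{a,b}$ when $0\notin b$, and $(1,f)$ is in no $A^n_{a,b}$ when $0\in b$.

Let $t=(\sigma_a)_{a\in\tau}$ range over families with $\tau\subset\mathcal P(\omega)$ finite and each $\sigma_a\subset\mathcal P(\omega)$ finite and nonempty. Write $\operatorname{supp}t=\tau$ and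
$$M_t=\bigcap_{a\in\tau}\ \bigcap_{b\in\sigma_a}A^{|\sigma_a|}_{a,b},\qquad M_\emptyset=\omega.$$
If $\operatorname{supp}t\cap\operatorname{supp}t'=\emptyset$, then $M_t\cap M_{t'}=M_{t\cup t'}$.

**Lemma 7.**

* (i) $A^n_{a,b}\subset A^{n+1}_{a,b}$ and $A^0_{a,b}=\emptyset$.
* (ii) If $b_0,\dots,b_n$ are distinct, then $\bigcap_{j\le n}A^n_{a,b_j}$ is finite.
* (iii) Every $M_t$ is infinite.

*Proof.* (i) The inclusion is clear, and a list of length $0$ contains nothing.

(ii) If $(k,f)$ is in the intersection, the $n+1$ sets $b_j\cap k$ all belong to $f(a\cap k)$, which has at most $n$ elements. So they are not all distinct. Since the $b_j$ are distinct, this happens for only finitely many $k$, and for each $k$ there are finitely many $f$.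

(iii) For all large enough $k$ the sets $a\cap k$ $(a\in\tau)$ are distinct. For each such $k$ there is therefore an $f$ with $f(a\cap k)=\{b\cap k:b\in\sigma_a\}$ for all $a\in\tau$. This list has length at most $|\sigma_a|$ and contains $b\cap k$ for each $b\in\sigma_a$, so $(k,f)\in M_t$. $\square$

## 8. Good pairs and the two extension steps

Filters on $C$ are proper. We carry along the recursion a filter $F$ and the set $I$ of indices $a$ not yet spent.

**Definition.** A pair $(F,I)$ is *good* if $F\supset F_0$ is a filter on $C$, $I\subset\mathcal P(\omega)$, and
$$u\wedge e_{M_t}\ne0\quad\text{for all }u\in F\text{ and all }t\text{ with }\operatorname{supp}t\subset I.$$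

The pair $(F_0,\mathcal P(\omega))$ is good: by (3) an element of $F_0$ is nonzero at all but finitely many coordinates, and $M_t$ is infinite. Also, if the $(F_\eta,I_\eta)$ are good with $F_\eta$ increasing and $I_\eta$ decreasing, then $(\bigcup F_\eta,\bigcap I_\eta)$ is good, since any $u\in\bigcup F_\eta$ lies in some $F_\eta$, and $\operatorname{supp}t\subset\bigcap I_\eta\subset I_\eta$.

The first extension step lets us decide one element of $C$.

**Lemma 8.** If $(F,I)$ is good and $c\in C$, there is a good $(F',I')$ with $F\subset F'$, $I'\subset I$, $I\setminus I'$ finite, and $c\in F'$ or $\neg c\in F'$.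

*Proof.* If the elements above some $u\wedge c$, $u\in F$, form a filter that is good together with $I$, take that filter and $I'=I$. Otherwise there are $u\in F$ and $t$ with $\operatorname{supp}t\subset I$ and $u\wedge c\wedge e_{M_t}=0$ (with $t=\emptyset$ if $F\cup\{c\}$ generates no proper filter). Let $F'$ be generated by $F\cup\{e_{M_t}\}$ and $I'=I\setminus\operatorname{supp}t$. For $u'\in F$ and $\operatorname{supp}t'\subset I'$ the supports of $t$ and $t'$ are disjoint, so
$$u'\wedge e_{M_t}\wedge e_{M_{t'}}=u'\wedge e_{M_{t\cup t'}}\ne0 ,$$
because $\operatorname{supp}(t\cup t')\subset I$. So $(F',I')$ is good. Moreover $u\wedge e_{M_t}\le\neg c$, so $\neg c\in F'$. $\square$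

The second extension step treats one sequence, at the price of one index.

**Lemma 9.** Let $(F,I)$ be good, $a\in I$, and $u_n\in F$ for $n\ge1$. There is a good $(F',I\setminus\{a\})$ with $F\subset F'$, and $\{v_b:b\subset\omega\}\subset F'$, such that for all $n\ge1$ and distinct $b_1,\dots,b_n$ there is a finite $H\subset\omega$ with
$$v_{b_1}\wedge\dots\wedge v_{b_n}\le u_n\vee e_H.$$

*Proof.* Replacing $u_n$ by $u_1\wedge\dots\wedge u_n$, which is in $F$ and below $u_n$, we may assume that $(u_n)$ is decreasing.

**Step 1: definition of the witnesses.** We want $v_b$ to be deep in the sequence at coordinates where the list containing $b$ is long. For $i\in\omega$ let $m_b(i)=\min\{n\ge1:i\in A^n_{a,b}\}$, with $m_b(i)=\infty$ if there is no such $n$. (If $i$ is $(k,f)$, then $m_b(i)=|f(a\cap k)|$ when $b\cap k$ is on the list, and $\infty$ otherwise.) Put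
$$v_b(i)=u_{m_b(i)}(i),\qquad\text{and } v_b(i)=0\text{ if }m_b(i)=\infty .$$

**Step 2: linkedness.** We check the displayed inequality. Suppose $(v_{b_1}\wedge\dots\wedge v_{b_n})(i)\not\le u_n(i)$. If some $m_{b_j}(i)\ge n$, then $v_{b_j}(i)$ is $0$ or $u_{m_{b_j}(i)}(i)\le u_n(i)$, which is excluded. So $m_{b_j}(i)\le n-1$ for all $j$, hence $i\in\bigcap_{j=1}^nA^{n-1}_{a,b_j}$. This set is finite by Lemma 7(ii), applied to $n$ distinct sets (and empty when $n=1$). Take it as $H$.

**Step 3: goodness.** Let $F'$ be generated by $F\cup\{v_b:b\subset\omega\}$; we show that nothing becomes zero. First, for all $k\ge1$,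
$$v_b\ge u_k\wedge e_{A^k_{a,b}},$$
since $i\in A^k_{a,b}$ gives $m_b(i)\le k$ and so $v_b(i)=u_{m_b(i)}(i)\ge u_k(i)$. Now every element of $F'$ is above some $u\wedge\bigwedge_{j\le k}v_{b_j}$ with $u\in F$, $k\ge1$ and distinct $b_1,\dots,b_k$. Let $\operatorname{supp}t\subset I\setminus\{a\}$, and let $t'=t\cup\{(a,\{b_1,\dots,b_k\})\}$. Then
$$u\wedge\bigwedge_{j\le k}v_{b_j}\wedge e_{M_t}\ \ge\ (u\wedge u_k)\wedge\bigwedge_{j\le k}e_{A^k_{a,b_j}}\wedge e_{M_t}=(u\wedge u_k)\wedge e_{M_{t'}}\ne0,$$
because $u\wedge u_k\in F$ and $\operatorname{supp}t'\subset I$. So $(F',I\setminus\{a\})$ is good. $\square$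

Step 3 is where the family beats the obstruction of Section 6. A single witness had to lie below every $u_n$ modulo a finite set. Here $k$ witnesses together contain $u_k$ on the set $\bigcap_{j\le k}A^k_{a,b_j}$, which goodness of $(F,I)$ guarantees to be compatible with $F$.

## 9. The recursion of length $\mathfrak c$ and the proof of Theorem 1

**Step 1: bookkeeping.** We list the tasks. Enumerate $C=\{c_\xi:\xi<\mathfrak c\}$. There are $\mathfrak c^\omega=\mathfrak c$ sequences $(u_n)_{n\ge1}$ in $C$; let $\{s_\xi:\xi<\mathfrak c\}$ enumerate them so that each occurs cofinally often.

**Step 2: recursion.** We build good pairs $(F_\xi,I_\xi)$, $\xi\le\mathfrak c$, with $F_\xi$ increasing, $I_\xi$ decreasing and $|\mathcal P(\omega)\setminus I_\xi|\le|\xi|+\omega$. Start with $(F_0,\mathcal P(\omega))$. At limits take the union of the filters and the intersection of the index sets; the pair is good by Section 8, and at most $|\xi|\cdot(|\xi|+\omega)=|\xi|+\omega$ indices are missing. At stage $\xi+1$ apply Lemma 8 to $c_\xi$; then, if all terms of $s_\xi$ lie in the filter so obtained, apply Lemma 9 to $s_\xi$ and some remaining $a$. A remaining $a$ exists because fewer than $\mathfrak c$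 indices have been spent, and only finitely many are spent at each stage.

**Step 3: $p$ is an ultrafilter outside $X_0$ with (R).** Let $p=\bigcup_{\xi<\mathfrak c}F_\xi$. It is a filter, and by the applications of Lemma 8 it contains $c_\xi$ or $\neg c_\xi$ for each $\xi$, so it is an ultrafilter. It contains $F_0$, so $p\in K\setminus X_0$ and (R) holds, by Section 5.

**Step 4: $p$ satisfies (OK), hence (W).** Let $(u_n)_{n\ge1}$ be a sequence in $p$, with $u_n\in F_{\xi_n}$. Since $\operatorname{cf}(\mathfrak c)>\omega$, $\sup_n\xi_n<\mathfrak c$, so there is $\eta<\mathfrak c$ with $\eta\ge\sup_n\xi_n$ and $s_\eta=(u_n)$. At stage $\eta+1$ Lemma 9 was applied to this sequence, and its $v_b$ belong to $p$. So (OK) holds, and Lemma 6 gives (W).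

**Step 5: conclusion.** By Proposition 4, $X=K\setminus\{p\}$ is locally compact Hausdorff, $\omega N$-bounded and $C_2$-bounded, but not $\omega$-bounded. This proves Theorem 1, and answers the problem: the existence of such a space is provable in ZFC, without the hypothesis $\mathfrak b=\mathfrak c$. $\blacksquare$

## 10. Lindelöf subspaces with countable spread: Theorem 2(a)

In Lemma 6 each $d_n$ met fewer than $n$ of the sets $[v_b]$. To replace the point $d_n$ by a larger closed set $F_n$, we need only that each $F_n$ meets countably many of them. The countable chain condition (ccc: every disjoint family of nonempty open sets is countable) is enough.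

**Lemma 10.** If $T$ is ccc, $n\ge1$, and $\{O_\alpha:\alpha\in\Lambda\}$ is a family of open sets such that any $n$ with distinct indices have empty intersection, then $O_\alpha\ne\emptyset$ for only countably many $\alpha$.

*Proof.* We may assume that all $O_\alpha$ are nonempty, and we show by induction on $n$, for all ccc spaces, that $\Lambda$ is countable. For $n=1$ all $O_\alpha$ are empty, so $\Lambda=\emptyset$; the case $n=2$ is the ccc. Let $n\ge3$ and suppose $\Lambda$ is uncountable. Take a maximal $M\subset\Lambda$ such that $\{O_\beta:\beta\in M\}$ is pairwise disjoint; $M$ is countable by the ccc. By maximality every $O_\alpha$ with $\alpha\in\Lambda\setminus M$ meets some $O_\beta$, $\beta\in M$. So for some $\beta\in M$ there are uncountably many $\alpha\in\Lambda\setminus M$ with $O_\alpha\cap O_\beta\ne\emptyset$. Any $n-1$ of the sets $O_\alpha\cap O_\beta$ ($\alpha\in\Lambda\setminus M$) with distinct indices have empty intersection, and the open subspace $O_\beta$ is ccc. This contradicts the case $n-1$. $\square$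

*Proof of Theorem 2(a).* The last sentence is Lemma 3(d). For the first, let $p$ be the point of Section 9, and let $N\subset X=K\setminus\{p\}$ be nowhere dense and Lindelöf with countable spread. By (1) we must show $p\notin\overline N$.

**Step 1: the part in $X_0$.** This is handled by (R): $N\cap X_0$ is nowhere dense in $K$, so $p\notin\overline{N\cap X_0}$.

**Step 2: cutting the rest into countably many ccc closed sets away from $p$.** Since $N$ is Lindelöf, it is covered by clopen sets $W_1,W_2,\dots$ of $K$ missing $p$. Put $T_n=(N\cap W_n)\setminus X_0$ and $F_n=\overline{T_n}\subset W_n\setminus X_0$. An uncountable disjoint family of nonempty relatively open subsets of $T_n$ would give, by picking one point from each, an uncountable discrete subspace of $N$. So $T_n$ is ccc. Hence so is $F_n$, because disjoint nonempty open subsets of $F_n$ have disjoint nonempty traces on the dense set $T_n$.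

**Step 3: choosing one witness that misses all $F_n$.** Since $p\notin W_n\supset F_n$, there is $u_n\in p$ with $[u_n]\cap F_n=\emptyset$. Take $v_b$ from (OK). For distinct $b_1,\dots,b_n$ there is a finite $H$ with $[v_{b_1}]\cap\dots\cap[v_{b_n}]\subset[u_n]\cup[e_H]$, and $[e_H]\subset X_0$. So $([v_{b_1}]\cap\dots\cap[v_{b_n}])\setminus X_0\subset[u_n]$ misses $F_n$; as $F_n\cap X_0=\emptyset$, any $n$ of the sets $[v_b]\cap F_n$ with distinct indices have empty intersection. By Lemma 10, for each $n$ only countably many $b$ satisfy $[v_b]\cap F_n\ne\emptyset$. So some $[v_b]\ni p$ misses all $F_n$, hence misses $N\setminus X_0=\bigcup_nT_n$.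

By Steps 1 and 3, $p\notin\overline N$, so $N$ has compact closure in $X$. $\blacksquare$

## 11. Counting homeomorphism types: Theorem 2(b)

**Step 1: many points $p$.** We make the recursion branch at every successor stage. Let $b_0=\emptyset$ and $b_1=\omega$, and let $g:\mathfrak c\to2$. At stage $\xi+1$ of Section 9, add a first step: pick $a\in I$ in the current pair $(F,I)$ and replace $(F,I)$ by
$$\big(\text{the filter generated by }F\cup\{e_{A^1_{a,b_{g(\xi)}}}\},\ I\setminus\{a\}\big).$$
The new pair is good by the computation in Lemma 8: with $t=\{(a,\{b_{g(\xi)}\})\}$ we have $M_t=A^1_{a,b_{g(\xi)}}$, and $u\wedge e_{M_t}\wedge e_{M_{t'}}=u\wedge e_{M_{t\cup t'}}\ne0$ for $u\in F$ and $\operatorname{supp}t'\subset I\setminus\{a\}$. Still only finitely many indices are spent per stage, so Section 9 goes through and gives a point $p_g\in K\setminus X_0$ with (R) and (OK). Make all choices by a fixed choice function depending only on $\xi$ and the current pair.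

Let $g\ne g'$ and let $\xi$ be their first difference. The pairs at stage $\xi$ agree, so the same $a$ is picked at stage $\xi+1$. One of $p_g,p_{g'}$ contains $e_{A^1_{a,b_0}}$ and the other $e_{A^1_{a,b_1}}$. By Lemma 7(ii) with $n=1$, $A^1_{a,b_0}\cap A^1_{a,b_1}$ is finite. An ultrafilter containing both elements would contain $e_H$ for a finite $H$; but $p_g$ and $p_{g'}$ contain all $e_{\omega\setminus m}$. So $p_g\ne p_{g'}$. We have $2^{\mathfrak c}$ points $p$ for which $K\setminus\{p\}$ is as in Theorem 1, and each of these spaces is separable, with $Q$ dense.

**Step 2: few homeomorphisms.** We show that each homeomorphism class contains at most $\mathfrak c$ of these spaces. As $p$ and $q$ are not isolated, $K$ is the one-point compactification of both $K\setminus\{p\}$ and $K\setminus\{q\}$. So a homeomorphism $K\setminus\{p\}\to K\setminus\{q\}$ extends to an autohomeomorphism of $K$ taking $p$ to $q$. By Stone duality, autohomeomorphisms of $K$ correspond to automorphisms of $C$. The algebra $C$ has a countable dense subset: the elements that are a nonempty clopen set at one coordinate and $0$ at all others. Each element of $C$ is the join of the members of this dense set below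 it, and automorphisms preserve joins, so an automorphism is determined by its restriction to the dense set. Hence there are at most $\mathfrak c^\omega=\mathfrak c$ of them. For a given $p$, at most $\mathfrak c$ points $q$ are images of $p$.

So the $2^{\mathfrak c}$ points of Step 1 fall into classes of size at most $\mathfrak c$. Since $\mathfrak c<2^{\mathfrak c}$, there are $2^{\mathfrak c}$ classes.

**Step 3: the upper bound.** We show that there are at most $2^{\mathfrak c}$ types. Let $Y$ be separable locally compact Hausdorff, with countable dense set $A$. As $Y$ is regular, its regular open sets form a base, and a regular open $U$ is determined by its trace on $A$, since $U=\operatorname{int}\overline{U\cap A}$. So $w(Y)\le2^\omega=\mathfrak c$. If $Y$ is as in (b), it is not compact. Fix a base of size at most $\mathfrak c$ of open sets with compact closures. Every compact set is covered by finitely many members, so the complements of the closures of finite unions of members form a neighborhood base at the point at infinity. Hence the one-point compactification of $Y$ has weight at most $\mathfrak c$ and embeds as a closed subset of $[0,1]^{\mathfrak c}$. So $Y$ is homeomorphic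 to a closed subset of this cube minus one point. The cube has a base of size $\mathfrak c$, hence at most $2^{\mathfrak c}$ closed subsets, and it has $\mathfrak c^{\mathfrak c}=2^{\mathfrak c}$ points. So there are at most $2^{\mathfrak c}$ types. $\blacksquare$

## 12. The Lindelöf number is at least $\mathfrak d$: Theorem 2(c)

*A warm-up: the Lindelöf case.* Let $Y$ be locally compact Hausdorff, Lindelöf, not compact, with a countable dense set $A$. Then $Y=\bigcup_nG_n$ with $G_n$ open, $\overline{G_n}$ compact, $G_0=\emptyset$ and $\overline{G_n}\subset G_{n+1}$. No $G_n$ contains $A$, so infinitely many of the sets $L_n=A\cap(G_{n+1}\setminus G_n)$ are nonempty. Pick one point from each nonempty $L_n$. The resulting set $D$ is discrete, since a point of $L_n$ has the neighborhood $G_{n+1}\setminus\overline{G_{n-1}}$ (with $G_{-1}=\emptyset$), which contains at most two points of $D$. If $\overline D$ were compact, it would lie in some $G_m$, but $D$ has points in levels $L_n$ with $n\ge m$. So some countable discrete set does not have compact closure.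

In general the $G_n$ can be made to cover $A$ but not $Y$, and $D$ has to escape every member of a larger family $\mathcal O$ of open sets. Instead of one point per level we take an initial segment of each level, of a length $h(n)$ given by the definition of $\mathfrak d$.

*Proof of Theorem 2(c).* Let $X$ be locally compact Hausdorff such that all countable discrete subspaces have compact closure, and let $L(X)<\mathfrak d$. Suppose $A\subset X$ is countable and $Y=\overline A$ is not compact. As $Y$ is closed in $X$, it inherits the hypotheses.

**Step 1: a family $\mathcal O$ that absorbs compact sets.** Cover $Y$ by fewer than $\mathfrak d$ open subsets of $Y$ with compact closures, and let $\mathcal O$ be the family of their finite unions. As $\mathfrak d$ is uncountable, $|\mathcal O|<\mathfrak d$. Every $O\in\mathcal O$ has compact closure, and every compact subset of $Y$ lies in some $O\in\mathcal O$.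

**Step 2: levels of $A$.** These will make $D$ discrete. Let $A=\{a_n:n\in\omega\}$, let $G_0=\emptyset$, and let $G_{n+1}$ be an open subset of $Y$ with compact closure containing the compact set $\overline{G_n}\cup\{a_n\}$. Then $\overline{G_n}\subset G_{n+1}$ and $A\subset\bigcup_nG_n$. The sets $L_n=A\cap(G_{n+1}\setminus G_n)$ partition $A$. Enumerate $L_n=\{x_{n,j}:j<|L_n|\}$ with $|L_n|\le\omega$.

**Step 3: one function for each $O$.** It records how far into the levels one must go to leave $O$. For $O\in\mathcal O$ the set $d_O=\{n:L_n\not\subset O\}$ is infinite; otherwise $A\subset O\cup G_m$ for some $m$, and $Y=\overline A\subset\overline O\cup\overline{G_m}$ would be compact. Let $g_O(n)=\min\{j:x_{n,j}\notin O\}$ for $n\in d_O$, and for every $m\in\omega$ let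
$$\hat g_O(m)=g_O\big(\min(d_O\setminus m)\big).$$

**Step 4: choice of $h$ and $D$.** As $|\mathcal O|<\mathfrak d$, there is $h:\omega\to\omega$ such that for every $O\in\mathcal O$ there is $m$ with $h(m)>\hat g_O(m)$. Replacing $h(m)$ by $\max_{i\le m}h(i)$, we may assume that $h$ is nondecreasing. Let
$$D=\{x_{n,j}:\ j\le h(n),\ j<|L_n|\}.$$

**Step 5: $D$ is contained in no $O\in\mathcal O$.** Given $O$, take $m$ as in Step 4 and put $n=\min(d_O\setminus m)\ge m$. Then $g_O(n)=\hat g_O(m)<h(m)\le h(n)$, so $x_{n,g_O(n)}\in D\setminus O$.

**Step 6: $D$ is discrete, and the contradiction.** With $G_{-1}=\emptyset$ and $L_{-1}=\emptyset$, each $x\in L_n$ lies in the open set $G_{n+1}\setminus\overline{G_{n-1}}$, because $\overline{G_{n-1}}\subset G_n$ and $x\notin G_n$. This open set meets $A$ only in $L_{n-1}\cup L_n$, so it meets $D$ only in the finite set $D\cap(L_{n-1}\cup L_n)$. Hence every point of $D$ is isolated in $D$. So $D$ is a countable discrete subspace, $\overline D$ is compact, and by Step 1 $\overline D\subset O$ for some $O\in\mathcal O$. This contradicts Step 5. So $X$ is $\omega$-bounded.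

**Step 7: the remaining assertions.** Countable discrete subspaces are second countable, so every $C_2$-bounded space satisfies the hypothesis on discrete subspaces. A space as in the problem is locally compact Hausdorff, $C_2$-bounded and not $\omega$-bounded, so $L(X)\ge\mathfrak d$. For the spaces of Theorem 1 this gives $\mathfrak d\le L(X)\le w(X)\le w(K)\le\mathfrak c$, by Lemma 3(a). $\blacksquare$
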